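# Free pro-$p$ subgroups of 1-smooth pairs: a Tits alternative

Throughout, $p$ is a prime. Subgroups of pro-$p$ groups are closed, homomorphisms and cocycles are continuous, and "generated" means topologically generated.

## 1. Pro-$p$ pairs, Kummerian pairs, 1-smooth pairs

**Definition (pro-$p$ pair).** A pro-$p$ pair is a pair $(G,\theta)$ where $G$ is a pro-$p$ group and $\theta\colon G\to 1+p\mathbb Z_p\subseteq \mathrm{GL}_1(\mathbb Z_p)$ is a continuous homomorphism. We write $\mathbb Z_p(1)$ for $\mathbb Z_p$ with the action $g\cdot\lambda=\theta(g)\lambda$, and $\mathbb Z_p(1)/p^n$ for $\mathbb Z/p^n$ with the induced action.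

Since $\theta\equiv 1$ modulo $p$, the action on $\mathbb Z_p(1)/p=\mathbb F_p$ is trivial. A cocycle $c\colon G\to\mathbb Z_p(1)/p^n$ is a map with $c(gh)=c(g)+\theta(g)c(h)$.

*Example.* Let $\mathbb K$ be a field containing a primitive $p$-th root of unity, $\mathbb K(p)$ its maximal pro-$p$ Galois extension, and $G=G_{\mathbb K}(p)=\mathrm{Gal}(\mathbb K(p)/\mathbb K)$. The field $\mathbb K(p)$ is closed under extraction of $p$-th roots, so it contains all roots of unity of $p$-power order. Let $\theta=\theta_{\mathbb K}$ be defined by $g(\zeta)=\zeta^{\theta(g)}$ on these roots; it is the pro-$p$ cyclotomic character, and it has values in $1+p\mathbb Z_p$ because the $p$-th roots of unity lie in $\mathbb K$. Here $\mathbb Z_p(1)/p^n$ is the group $\mu_{p^n}$.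

**Definition (Kummerian).** The pair $(G,\theta)$ is Kummerian if for every $n\ge1$ the map $H^1(G,\mathbb Z_p(1)/p^n)\to H^1(G,\mathbb Z/p)$ induced by reduction modulo $p$ is surjective.

Coboundaries with values in the trivial module $\mathbb F_p$ vanish. So the condition says: every homomorphism $\alpha\colon G\to\mathbb F_p$ lifts, for every $n$, to a cocycle $G\to\mathbb Z_p(1)/p^n$. It is a formal version of Hilbert 90, as the first example shows.

*Examples.* (i) In the Galois example, the sequence $1\to\mu_{p^n}\to\mathbb K(p)^\times\xrightarrow{p^n}\mathbb K(p)^\times\to1$ is exact, and Hilbert 90 gives $H^1(G,\mu_{p^n})\cong\mathbb K^\times/(\mathbb K^\times)^{p^n}$; the class of $a$ is $g\mapsto g(\alpha)/\alpha$ with $\alpha^{p^n}=a$. Reduction modulo $p$ is $\zeta\mapsto\zeta^{p^{n-1}}$, and it sends this cocycle to $g\mapsto g(\beta)/\beta$ with $\beta=\alpha^{p^{n-1}}$, $\beta^p=a$. So reduction is the projection $\mathbb K^\times/(\mathbb K^\times)^{p^n}\to\mathbb K^\times/(\mathbb K^\times)^{p}$, which is onto. (ii) The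 pair $(C_p,1)$ is not Kummerian: every homomorphism $C_p\to\mathbb Z/p^2$ has image in $p\mathbb Z/p^2$, so it reduces to $0$.

**Definition (1-smooth).** The pair $(G,\theta)$ is 1-smooth if $(H,\theta|_H)$ is Kummerian for every open subgroup $H\le G$.

*Examples.* The Galois pairs are 1-smooth, since an open subgroup of $G_{\mathbb K}(p)$ is $G_{\mathbb L}(p)$ for a finite extension $\mathbb L/\mathbb K$ inside $\mathbb K(p)=\mathbb L(p)$.

Kummerian is strictly weaker. Let $G$ be the Heisenberg group: triples $(a,b,c)\in\mathbb Z_p^3$ with $(a,b,c)(a',b',c')=(a+a',b+b',c+c'+ab')$, and let $\theta=1$. Homomorphisms $G\to\mathbb F_p$ factor through $(a,b)\in\mathbb Z_p^2$, because the element $z=(0,0,1)$ is the commutator of $(1,0,0)$ and $(0,1,0)$; so they lift to $\mathbb Z_p$, and $(G,1)$ is Kummerian. Now take the open subgroup $H=\{a\in p\mathbb Z_p\}$. On $H$, the map $\alpha(a,b,c)=c\bmod p$ is a homomorphism with $\alpha(z)=1$. But $z^p$ is the commutator of $(p,0,0)$ and $(0,1,0)$, both in $H$. So a homomorphism $H\to\mathbb Z/p^2$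 kills $z^p$, sends $z$ into $p\mathbb Z/p^2$, and cannot lift $\alpha$. Hence $(G,1)$ is not 1-smooth.

**Definition (torsion-free).** The pair is torsion-free if $p$ is odd, or $p=2$ and $\mathrm{Im}(\theta)\subseteq1+4\mathbb Z_2$.

This is a condition on $\theta$: the groups $1+p\mathbb Z_p$ ($p$ odd) and $1+4\mathbb Z_2$ are isomorphic to $\mathbb Z_p$, so in a torsion-free pair $\theta(G)$ is trivial or isomorphic to $\mathbb Z_p$.

*Example.* The pair $(\mathbb Z_2,\theta)$ with $\theta(x)=5$ for a generator $x$ is torsion-free. The pair $(C_2,\theta)$ with $\theta(\sigma)=-1$ is not. It is nevertheless 1-smooth: putting $c(\sigma)=1$, $c(1)=0$ defines a cocycle into $\mathbb Z_2(1)$, because $c(\sigma)+\theta(\sigma)c(\sigma)=1-1=0$, and it lifts the nonzero homomorphism $C_2\to\mathbb F_2$.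

**Definition ($\theta$-abelian).** The pair is $\theta$-abelian if $\ker\theta$ is a free abelian pro-$p$ group (a product of copies of $\mathbb Z_p$) and $ghg^{-1}=h^{\theta(g)}$ for all $g\in G$, $h\in\ker\theta$.

*Examples.* $(\mathbb Z_p^2,1)$ is $\theta$-abelian. So is $\mathbb Z_p\rtimes\mathbb Z_p=\overline{\langle h\rangle}\rtimes\overline{\langle x\rangle}$ with $xhx^{-1}=h^{u}$, $\theta(h)=1$, $\theta(x)=u$, for $u\ne1$ in $1+p\mathbb Z_p$ (in $1+4\mathbb Z_2$ if $p=2$).

## 2. The Tits alternative for 1-smooth pairs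

For Galois groups there is a theorem of Ware: if $\mathbb K$ contains a primitive $p$-th root of unity, and also $\sqrt{-1}$ if $p=2$, then either $(G_{\mathbb K}(p),\theta_{\mathbb K})$ is $\theta_{\mathbb K}$-abelian, or $G_{\mathbb K}(p)$ contains a closed non-abelian free pro-$p$ group. By the examples above these are torsion-free 1-smooth pairs. Claudio Quadrelli's paper "Galois-theoretic features for 1-smooth pro-$p$ groups", arXiv:2004.12605 (2020), asks whether 1-smoothness alone is enough:

> Let $(G,\theta)$ be a torsion-free 1-smooth pro-$p$ pair that is not $\theta$-abelian. Does $G$ contain a closed non-abelian free pro-$p$ group?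

"Kummerian" alone would not do: the Heisenberg pair is torsion-free, Kummerian and not $\theta$-abelian, but its group is nilpotent and so contains no non-abelian free pro-$p$ group. For 1-smooth pairs the answer is yes, and we shall prove the following.

> **Theorem A.** Let $(G,\theta)$ be a torsion-free 1-smooth pro-$p$ pair and $K\le G$ a finitely generated closed subgroup. If the cup product $H^1(K,\mathbb F_p)\times H^1(K,\mathbb F_p)\to H^2(K,\mathbb F_p)$ is zero, then $K$ is a free pro-$p$ group.
>
> **Theorem B.** Let $(G,\theta)$ be a torsion-free 1-smooth pro-$p$ pair. For all $g,h\in G$, the closed subgroup $K=\overline{\langle g,h\rangle}$ is a free pro-$p$ group or $(K,\theta|_K)$ is $\theta|_K$-abelian.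
>
> **Theorem C (Tits alternative).** A torsion-free 1-smooth pro-$p$ pair either is $\theta$-abelian or contains a closed free pro-$p$ subgroup of rank 2, namely the closed span of any two elements for which this span is not $\theta$-abelian. The two cases exclude each other.
>
> **Theorem D.** A torsion-free pair $(K,\theta)$ with $K$ topologically generated by 2 elements is 1-smooth if and only if $K$ is free pro-$p$ or $(K,\theta)$ is $\theta$-abelian. If $(K,\theta)$ is torsion-free and 1-smooth with $K$ finitely generated, then $K$ is free if and only if its mod-$p$ cup product $H^1\times H^1\to H^2$ vanishes.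

The cup product of $\chi,\psi\in H^1(K,\mathbb F_p)=\mathrm{Hom}(K,\mathbb F_p)$ is the class of the 2-cocycle $(g,h)\mapsto\chi(g)\psi(h)$.

## 3. Metacyclic groups, free groups, $\theta$-abelian groups

**A metacyclic group by hand.** Let $K=\overline{\langle h\rangle}\rtimes\overline{\langle x\rangle}\cong\mathbb Z_p\rtimes\mathbb Z_p$ with $xhx^{-1}=h^v$, $v\in1+p\mathbb Z_p$, and let $\theta(h)=1$, $\theta(x)=u$. For which $v$ can $(K,\theta)$ be Kummerian? There is a homomorphism $\alpha\colon K\to\mathbb F_p$ with $\alpha(h)=1$, $\alpha(x)=0$. Let $c\colon K\to\mathbb Z_p(1)/p^n$ be a cocycle lifting it. From $0=c(xx^{-1})$ we get $c(x^{-1})=-\theta(x)^{-1}c(x)$. On $\overline{\langle h\rangle}$, where $\theta=1$, $c$ is a homomorphism. Hence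
$$v\,c(h)=c(xhx^{-1})=c(x)+\theta(x)c(h)+\theta(x)\theta(h)c(x^{-1})=\theta(x)c(h),$$
and $c(h)\equiv1$ is a unit, so $v\equiv u$ modulo $p^n$. This holds for all $n$, so $v=u$: the Kummerian condition forces the $\theta$-abelian relation. We shall meet this computation again.

Conversely, both alternatives in Theorem B really are 1-smooth.

**Lemma 1.** A torsion-free pair $(G,\theta)$ is 1-smooth if $G$ is a free pro-$p$ group or if $(G,\theta)$ is $\theta$-abelian.

*Proof. Free groups.* Open subgroups $H$ of a free pro-$p$ group are free, and $H^2(H,\cdot)=0$ on finite $p$-primary modules. The sequence $0\to\mathbb Z_p(1)/p^{n-1}\xrightarrow{p}\mathbb Z_p(1)/p^n\to\mathbb F_p\to0$ then shows that $H^1(H,\mathbb Z_p(1)/p^n)\to H^1(H,\mathbb F_p)$ is onto.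

*$\theta$-abelian groups.* First we reduce to lifting over $G$ itself. If $H\le G$ is open, then $\ker\theta|_H=H\cap\ker\theta$ is a closed subgroup of a free abelian pro-$p$ group. It is torsion-free abelian, hence free abelian (the dual of a torsion-free abelian pro-$p$ group is a divisible $p$-primary group, hence a direct sum of copies of $\mathbb Q_p/\mathbb Z_p$, whose dual is a product of copies of $\mathbb Z_p$). So $H$ is again $\theta|_H$-abelian, and it suffices to lift any $\alpha\in\mathrm{Hom}(G,\mathbb F_p)$ to a cocycle $G\to\mathbb Z_p(1)$.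

Let $Z=\ker\theta\cong\prod_I\mathbb Z_p$. The restriction $\alpha|_Z$ factors through finitely many coordinates, so it lifts to a homomorphism $\beta\colon Z\to\mathbb Z_p$. If $\theta=1$, then $G=Z$ and we are done. Otherwise $\theta(G)\cong\mathbb Z_p$ is free pro-$p$, so $\theta\colon G\to\theta(G)$ splits: $G=Z\rtimes\overline{\langle x\rangle}$ with $u=\theta(x)$ generating $\theta(G)$. Let $t\in\mathbb Z_p$ lift $\alpha(x)$ and put
$$\kappa(r)=t\,\frac{u^r-1}{u-1}\qquad(r\in\mathbb Z_p).$$
For integers $r\ge0$ this is $t(1+u+\dots+u^{r-1})\equiv tr\bmod p$; by continuity $\kappa(r)\in\mathbb Z_p$ and $\kappa(r)\equiv tr\bmod p$ for all $r\in\mathbb Z_p$. Also $\kappa(r+r')=\kappa(r)+u^r\kappa(r')$. Put $c(zx^r)=\beta(z)+\kappa(r)$. Since $zx^r\cdot z'x^{r'}=z\,z'^{\,u^r}x^{r+r'}$, we get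
$$c(zx^r\cdot z'x^{r'})=\beta(z)+u^r\beta(z')+\kappa(r)+u^r\kappa(r')=c(zx^r)+\theta(zx^r)\,c(z'x^{r'}).$$
So $c$ is a continuous cocycle, and modulo $p$ it is $\alpha(z)+r\alpha(x)=\alpha(zx^r)$. $\square$

## 4. Consequences of Hilbert 90

**From now on $(G,\theta)$ is a fixed torsion-free 1-smooth pair, and $K$ denotes a finitely generated closed subgroup of $G$.** Open subgroups of $K$ are again of this kind.

*Notation.* Write $H^i(K)=H^i(K,\mathbb F_p)$, $d(K)=\dim H^1(K)$ and $K_0=K/\Phi(K)$, where $\Phi(K)$ is the Frattini subgroup. The $\mathbb F_p$-spaces $K_0$ and $H^1(K)$ are dual to each other, and elements generate $K$ if and only if their classes span $K_0$; so $d(K)$ is the minimal number of generators. For a subspace $S$ of one of the two spaces, $S^\perp$ is its annihilator in the other. For example, if $K$ is free on $x,y$, then $K_0=\mathbb F_p[x]\oplus\mathbb F_p[y]$, and $(\mathbb F_p[x])^\perp$ is the line of homomorphisms killing $x$.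

If $N\lhd K$, then $K$ acts on $H^*(N)$, compatibly with cup products; on $H^1(N)$ the action is $(g\varphi)(n)=\varphi(g^{-1}ng)$, dual to conjugation on $N_0$. So $\perp$ carries $K$-stable subspaces to $K$-stable subspaces.

Cohomology with coefficients in finitely generated $\mathbb Z_p$-modules is continuous cochain cohomology. It has long exact sequences, since surjections of such modules have continuous sections, and Shapiro's lemma holds for open subgroups. A *lattice* is a finitely generated free $\mathbb Z_p$-module with continuous action; for a lattice $P$, put $P(1)=P\otimes\mathbb Z_p(1)$. A cocycle is determined by its values on generators, so $H^1(K,P)$ is a finitely generated $\mathbb Z_p$-module and $H^1(K,F)$ is finite for finite $F$.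

**(P1)** *For every closed $U\le G$, $(U,\theta|_U)$ is Kummerian. In particular $(K,\theta|_K)$ is 1-smooth.* We have $H^1(U)=\varinjlim H^1(H)$ over the open $H\supseteq U$. So a class in $H^1(U)$ is the restriction of a class of some $H^1(H)$. Lift that class to $H^1(H,\mathbb Z_p(1)/p^n)$ and restrict to $U$.

**(P2)** *$H^1(K,\mathbb Z_p(1))\to H^1(K)$ is onto. Consequently $H^1(K,\mathbb Z_p(1))/p\cong H^1(K)$, and $H^2(K,\mathbb Z_p(1))$ has no $p$-torsion.* Let $\alpha\in H^1(K)$. By (P1) the set of cocycles $K\to\mathbb Z_p(1)/p^n$ reducing to $\alpha$ is nonempty. It is finite, since $K$ is finitely generated. An inverse limit of nonempty finite sets is nonempty, and a point of the limit over $n$ is a cocycle $K\to\mathbb Z_p(1)$ lifting $\alpha$. The consequences follow from the long exact sequence of $0\to\mathbb Z_p(1)\xrightarrow{p}\mathbb Z_p(1)\to\mathbb F_p\to0$.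

**(P3)** *Let $b(K)=\mathrm{rank}_{\mathbb Z_p}H^1(K,\mathbb Z_p(1))$ and $\tau(K)=\dim H^1(K,\mathbb Z_p(1))[p]$. Then $d(K)=b(K)+\tau(K)$; moreover $\tau(K)=0$ if $\theta|_K=1$ and $\tau(K)=1$ otherwise; and $\tau(L)=\tau(K)$ for $L$ open in $K$.* The first formula is (P2), since $\dim A/p=\mathrm{rank}\,A+\dim A[p]$ for a finitely generated $\mathbb Z_p$-module $A$. The sequence
$$H^0(K,\mathbb Z_p(1))\to H^0(K,\mathbb F_p)\to H^1(K,\mathbb Z_p(1))[p]\to0$$
is exact. If $\theta|_K=1$ its first map is $\mathbb Z_p\to\mathbb F_p$, which is onto; otherwise $H^0(K,\mathbb Z_p(1))=0$. Finally, if $\theta|_K\ne1$ then $\theta(K)\cong\mathbb Z_p$ is infinite, so $\theta|_L\neq1$.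

**(P4)** *$\chi\cup\chi=0$ for $\chi\in H^1(K)$.* For $p$ odd this is anticommutativity. For $p=2$, $\mathbb Z_2(1)/4$ has trivial action because $\theta(G)\subseteq1+4\mathbb Z_2$, so by (P1) $\chi$ lifts to $\mathrm{Hom}(K,\mathbb Z/4)$ and its Bockstein, the connecting map for $0\to\mathbb Z/2\to\mathbb Z/4\to\mathbb Z/2\to0$, is zero. If $\tilde\chi\colon K\to\{0,1\}\subset\mathbb Z/4$ is the set-theoretic lift of $\chi$, then $\tilde\chi(g)+\tilde\chi(h)-\tilde\chi(gh)=2\chi(g)\chi(h)$; so the Bockstein of $\chi$ is $\chi\cup\chi$.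

**(P5)** *$G$ is torsion-free; so every nontrivial procyclic subgroup of $G$ is isomorphic to $\mathbb Z_p$. If $d(K)\le1$, then $K$ is free and $\theta|_K$-abelian.* Let $C\le G$ be a nontrivial finite cyclic subgroup. Since $\theta(G)$ is torsion-free, $\theta|_C=1$, and $H^1(C,\mathbb Z_p)=\mathrm{Hom}(C,\mathbb Z_p)=0\to H^1(C)\ne0$ is not onto, against (P2). If $d(K)\le1$, then $K=1$ or $K\cong\mathbb Z_p$, which is free. If $\theta|_K=1$, the pair is clearly $\theta|_K$-abelian; if $\theta|_K\ne1$, then $\ker\theta|_K=1$ because $\theta(K)$ is torsion-free, and again there is nothing to check. (The pair $(C_2,\theta)$ of Section 1 shows that $\theta(G)$ torsion-free is needed here.)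

**Definition.** For $\chi\in H^1(K)$ put
$$\mathrm{Ann}_K(\chi)=\{\psi\in H^1(K):\chi\cup\psi=0\},\qquad f_K(\chi)=d(K)-\dim\mathrm{Ann}_K(\chi)=\dim\bigl(\chi\cup H^1(K)\bigr).$$
$K$ is *cup-trivial* if $f_K(\chi)=0$ for all $\chi$. For example, a free pro-$p$ group is cup-trivial, because its $H^2$ is zero.

## 5. From two generators to $G$: Theorem B implies Theorem C

The relation $ghg^{-1}=h^{\theta(g)}$ involves two elements at a time, so Theorem C can be read off from two-generator subgroups. Assume Theorem B.

If $\overline{\langle g,h\rangle}$ is not $\theta$-abelian, then by Theorem B it is free, and its rank is $2$ because groups with $d\le1$ are $\theta$-abelian by (P5).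

Suppose now that $\overline{\langle g,h\rangle}$ is $\theta$-abelian for all $g,h\in G$; this holds in particular if $G$ contains no closed free pro-$p$ subgroup of rank 2. Taking $h\in\ker\theta$ we get $ghg^{-1}=h^{\theta(g)}$ for all $g\in G$. In particular $\ker\theta$ is abelian. It is torsion-free by (P5). So its Pontryagin dual is a divisible $p$-primary discrete group, that is, a direct sum of copies of $\mathbb Q_p/\mathbb Z_p$, and $\ker\theta$ is a free abelian pro-$p$ group. Hence $(G,\theta)$ is $\theta$-abelian.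

The cases exclude each other: a $\theta$-abelian group is metabelian, since $\ker\theta$ and $\theta(G)$ are abelian. A non-abelian free pro-$p$ group contains a free pro-$p$ group of rank 2, hence an abstract free group on two letters $x,y$ (abstract free groups are residually finite-$p$). With $[x,y]=xyx^{-1}y^{-1}$, the words
$$[x,y][x,y^2]=xyx^{-1}y^{-1}xy^2x^{-1}y^{-2},\qquad[x,y^2][x,y]=xy^2x^{-1}y^{-2}xyx^{-1}y^{-1}$$
are reduced and different. So two commutators fail to commute and the group is not metabelian. $\square$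

It remains to prove Theorem B. For $d(K)=2$, (P4) makes the cup product on $H^1(K)$ alternating, so either it vanishes, and then we want $K$ free, or $\chi\cup\psi\neq0$ for every basis, and then we want $K$ $\theta$-abelian. Both cases start from a formula relating cup products to generator numbers of subgroups of index $p$.

## 6. Generators of subgroups of index $p$

**Proposition 2.** Let $0\ne\chi\in H^1(K)$ and $L=\ker\chi$. Then

(a) $d(L)-1=p\,(d(K)-1)-(p-1)f_K(\chi)$.

(b) If $f_K(\chi)=0$, then $\mathrm{res}\colon H^2(K)\to H^2(L)$ is injective.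

As a check on (a): if $K$ is free of rank $d$, then $f_K=0$ and (a) is Schreier's formula $d(L)-1=p(d-1)$; if $K\cong\mathbb Z_p^2$, then $d(L)=2$ and (a) says $f_K(\chi)=1$.

*Proof.* Let $\Gamma=K/L=\langle\sigma\rangle$, $\mathcal N=\sum_{\gamma\in\Gamma}\gamma$, $O=\mathbb Z_p[\Gamma]/(\mathcal N)\cong\mathbb Z_p[\zeta_p]$, and let $\pi\in O$ be the image of $\sigma-1$. $O$ is a discrete valuation ring with uniformizer $\pi$ and $O/\pi=\mathbb F_p$.

**Step 1: $H^0(K,O(1))=0$.** This keeps the long exact sequences short. An element $g\in K$ acts on $O(1)$ as multiplication by $\theta(g)\bar g$, where $\bar g$ is its image in $O$. As $O$ is a domain, a nonzero fixed vector would give $\theta(g)\bar g=1$ for all $g\in K$. For $g\mapsto\sigma$, $\bar g$ has order $p$ in $O^\times$, so $\theta(g)$ would have order $p$. But $\theta(G)$ is torsion-free.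

**Step 2: $d(L)$ in terms of one rank.** Here 1-smoothness enters through (P2). Consider
$$0\to\mathbb Z_p(1)\xrightarrow{\mathcal N}\mathbb Z_p[\Gamma](1)\xrightarrow{pr}O(1)\to0$$
with connecting map $\delta\colon H^1(K,O(1))\to H^2(K,\mathbb Z_p(1))$. The map $\mu\colon O\to\mathbb Z_p[\Gamma]$, $a\mapsto(p-\mathcal N)a$, is well defined, since $(p-\mathcal N)\mathcal N=p\mathcal N-p\mathcal N=0$. It is $\Gamma$-equivariant, and $pr\circ\mu=p$. So $p\,\delta(y)=\delta(pr_*\mu_*y)=0$, and $\delta=0$ because $H^2(K,\mathbb Z_p(1))$ has no $p$-torsion. By Shapiro, $H^1(K,\mathbb Z_p[\Gamma](1))=H^1(L,\mathbb Z_p(1))$, and with Step 1 the sequence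
$$0\to H^1(K,\mathbb Z_p(1))\to H^1(L,\mathbb Z_p(1))\xrightarrow{pr_*}H^1(K,O(1))\to0$$
is exact. Put $\ell=\mathrm{rank}_O H^1(K,O(1))$. As $O$ has $\mathbb Z_p$-rank $p-1$, $b(L)=b(K)+(p-1)\ell$, and since $\tau(L)=\tau(K)$,
$$d(L)=d(K)+(p-1)\ell.\tag{1}$$

**Step 3: the image of $H^1(K,O(1))$ in $H^1(K)$ has dimension $\ell+1$.** This image, from the map $O(1)\to O/\pi=\mathbb F_p$, will be denoted $B$. From $0\to O(1)\xrightarrow{\pi}O(1)\to\mathbb F_p\to0$ we get $B\cong H^1(K,O(1))/\pi$, and, as $H^0(K,O(1))=0$, $H^1(K,O(1))[\pi]\cong H^0(K,\mathbb F_p)$, which is one-dimensional. For a finitely generated $O$-module $A$, $\dim A/\pi=\mathrm{rank}_O A+\dim A[\pi]$. So $\dim B=\ell+1$.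

**Step 4: a filtration of $H^1(K)$ ending in $B$.** It connects $\ell$ with cup products. For $1\le i\le p$ let $M_i=\mathbb F_p[\Gamma]/(\sigma-1)^i$, so that $M_1=\mathbb F_p$ and $M_p=\mathbb F_p[\Gamma]$, and let
$$A_i=\mathrm{im}\bigl(H^1(K,M_i)\to H^1(K,M_1)=H^1(K)\bigr).$$
Then $A_1\supseteq A_2\supseteq\dots\supseteq A_p$. By (P2) for $L$ and Shapiro, $H^1(K,\mathbb Z_p[\Gamma](1))\to H^1(K,\mathbb F_p[\Gamma])$ is onto. The composites $\mathbb Z_p[\Gamma](1)\to\mathbb F_p[\Gamma]\to\mathbb F_p$ and $\mathbb Z_p[\Gamma](1)\to O(1)\to O/\pi=\mathbb F_p$ agree, as both send each $\gamma\in\Gamma$ to $1$. Since $pr_*$ is onto, $A_p=B$, and $\dim A_p=\ell+1$.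

**Step 5: all of $A_2,\dots,A_p$ coincide.** We compute $\dim H^1(K,M_p)=d(L)$ a second time. For $i\ge2$ use $0\to M_{i-1}\xrightarrow{\sigma-1}M_i\to M_1\to0$. $H^0(K,M_i)$ is the one-dimensional socle $(\sigma-1)^{i-1}M_i$ of $M_i$, so $H^0(K,M_i)\to H^0(K,M_1)$ is zero, $H^0(K,M_1)$ embeds in $H^1(K,M_{i-1})$, and
$$\dim H^1(K,M_i)=\dim H^1(K,M_{i-1})+\dim A_i-1.\tag{2}$$
Summing, $d(L)=d(K)+\sum_{i=2}^p(\dim A_i-1)$, and (1) gives $\sum_{i=2}^p(\dim A_i-1)=(p-1)\ell$. There are $p-1$ summands, each at least $\dim A_p-1=\ell$. So each equals $\ell$, and $A_2=\dots=A_p$ has dimension $\ell+1$.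

**Step 6: $A_2=\mathrm{Ann}_K(\chi)$.** This proves (a). $M_2$ has basis $1,\ \sigma-1$, and $g\in K$ mapping to $\sigma^{a(g)}$ sends $1$ to $1+a(g)(\sigma-1)$ and fixes $\sigma-1$. Here $a\colon K\to\mathbb F_p$ is a homomorphism with kernel $L$, so a nonzero multiple of $\chi$. For $\psi\in H^1(K)$, lift the cocycle $\psi$ to $g\mapsto\psi(g)\cdot1\in M_2$; its coboundary at $(g,h)$ is
$$\psi(h)\bigl(1+a(g)(\sigma-1)\bigr)-\psi(gh)+\psi(g)=a(g)\psi(h)(\sigma-1).$$
So the connecting map of $0\to\mathbb F_p\to M_2\to\mathbb F_p\to0$ is $\psi\mapsto a\cup\psi$, and $A_2$, its kernel, is $\mathrm{Ann}_K(\chi)$. Hence $\ell+1=d(K)-f_K(\chi)$, and (1) becomes (a).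

**Step 7: proof of (b).** Now $A_2=\dots=A_p=H^1(K)$. The map $\mathbb F_p\xrightarrow{\mathcal N}M_p$ has cokernel $M_{p-1}$, since $\mathcal N=(\sigma-1)^{p-1}$ in $\mathbb F_p[\Gamma]$, and with Shapiro it induces $\mathrm{res}\colon H^2(K)\to H^2(K,M_p)=H^2(L)$. So we must show that $H^1(K,M_p)\to H^1(K,M_{p-1})$ is onto. Since $H^0(K,\mathbb F_p)\to H^0(K,M_p)$ is an isomorphism, $H^0(K,M_{p-1})$, which is one-dimensional, embeds in $H^1(K)$, and the kernel of $H^1(K,M_p)\to H^1(K,M_{p-1})$ is isomorphic to $H^1(K)/H^0(K,M_{p-1})$, of dimension $d(K)-1$. By (2) for $i=p$, with $\dim A_p=d(K)$, the image has dimension $\dim H^1(K,M_p)-(d(K)-1)=\dim H^1(K,M_{p-1})$. $\square$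

## 7. Subgroups with quotient $C_p^2$, and the module $L/\Phi(L)$

**Proposition 3.** (a) If $V\lhd K$ with $K/V\cong C_p^2$ and $L_0,\dots,L_p$ are the intermediate subgroups of index $p$ in $K$, then $d(V)+p\,d(K)=\sum_{i=0}^pd(L_i)$.

(b) If $0\ne\chi_0\in H^1(K)$, $f_K(\chi_0)=0$ and $L_0=\ker\chi_0$, then $f_{L_0}(\psi|_{L_0})=p\,f_K(\psi)$ for all $\psi\in H^1(K)$.

*Proof.* **Step 1: a relation between permutation modules.** It will be turned into (a) by taking ranks. Put $E=K/V$. Then
$$\mathbb Q_p[E]\oplus\mathbb Q_p^{\,p}\cong\bigoplus_{i=0}^p\mathbb Q_p[K/L_i].$$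
Indeed, on both sides the trivial character occurs $p+1$ times. A nontrivial character of $E$ has as kernel exactly one $L_i/V$, so it factors through exactly one $K/L_i$ and occurs once on both sides.

**Step 2: ranks depend only on rational representations.** Let $P'\subseteq P$ be lattices of finite index. The map $H^1(K,P'(1))\to H^1(K,P(1))$ has kernel a quotient of $H^0(K,(P/P')(1))$ and cokernel inside $H^1(K,(P/P')(1))$, both finite. So the two ranks agree. Two lattices in the same rational representation become nested after scaling one by a power of $p$, which does not change its isomorphism class. Hence $\mathrm{rank}\,H^1(K,P(1))$ depends only on $P\otimes\mathbb Q$, and it is additive on direct sums. With Step 1 and Shapiro,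
$$b(V)+p\,b(K)=\sum_{i=0}^pb(L_i).$$
All $\tau$'s agree by (P3); adding $(p+1)\tau(K)$ to both sides gives (a).

**Step 3: proof of (b).** If $\psi\in\langle\chi_0\rangle$, both sides are $0$. Otherwise let $V=\ker\chi_0\cap\ker\psi$ and $e=d(K)-1$. We compute every term of (a) with Proposition 2(a). First, $d(L_0)-1=pe$. The other intermediate groups are $\ker(\psi+i\chi_0)$, $i\in\mathbb F_p$. As $(\psi+i\chi_0)\cup\cdot=\psi\cup\cdot$, each has $d-1=pe-(p-1)f_K(\psi)$. Finally, $V$ is the kernel of $\psi|_{L_0}\neq0$, so $d(V)-1=p\cdot pe-(p-1)f_{L_0}(\psi|_{L_0})$. Insert this into (a), with $p+1$ subtracted from both sides: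
$$p^2e-(p-1)f_{L_0}(\psi|_{L_0})+pe=pe+p\bigl(pe-(p-1)f_K(\psi)\bigr).$$
This simplifies to $f_{L_0}(\psi|_{L_0})=p\,f_K(\psi)$. $\square$

**Lemma 4.** Let $0\ne\chi\in H^1(K)$ with $f_K(\chi)=0$, let $L=\ker\chi$ and $d=d(K)$. Let $x,z_1,\dots,z_{d-1}$ generate $K$, with $\chi(x)\ne0$ and $z_j\in L$. Then
$$L/\Phi(L)=\mathbb F_p[x^p]\ \oplus\ \bigoplus_{j=1}^{d-1}\mathbb F_p[K/L]\,[z_j],\tag{3}$$
where the second sum is free over $\mathbb F_p[K/L]$ on the $[z_j]$, and $[x^p]$ is fixed by $K$.

*Proof.* Apply Schreier's method, with transversal $1,x,\dots,x^{p-1}$, to the dense abstract subgroup generated by $x,z_1,\dots,z_{d-1}$; its intersection with the open subgroup $L$ is dense in $L$. It shows that $L$ is generated by $x^p$ and the $x^iz_jx^{-i}$, $0\le i<p$. These are $1+p(d-1)$ elements, and this number is $d(L)$ by Proposition 2(a). So their classes form a basis of $L/\Phi(L)$, and the class of $x^iz_jx^{-i}$ is $x^i[z_j]$. The class $[x^p]$ is fixed by $x$ and by $L$, hence by $K$. $\square$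

## 8. Two generators with nonzero cup product

**Proposition 5.** Let $d(K)=2$ and suppose that $K$ is not cup-trivial. Then $(K,\theta|_K)$ is $\theta|_K$-abelian.

*Proof.* **Step 1: every open subgroup of $K$ has $d=2$.** This is what will make $K$ metacyclic. By (P4) and anticommutativity, $\chi\cup\psi\ne0$ for every basis $\chi,\psi$ of $H^1(K)$, so $f_K(\chi)=1$ for every $\chi\ne0$. By Proposition 2(a), every subgroup $L$ of index $p$ has $d(L)-1=p-(p-1)=1$. We claim that no such $L$ is cup-trivial. Otherwise Proposition 2(a) for $\Phi(K)\le L$ gives $d(\Phi(K))=p+1$, while Proposition 3(a) with $V=\Phi(K)$ gives $d(\Phi(K))=2(p+1)-2p=2$, a contradiction. So $L$ satisfies the hypotheses made on $K$. Every open subgroup is reached by a chain of steps of index $p$, and the assertion follows by induction.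

**Step 2: a surjection $\lambda\colon K\to\mathbb Z_p$ and adapted generators.** The kernel of $\lambda$ will become the normal procyclic subgroup. If $\theta|_K\neq1$, let $\lambda$ be $\theta|_K$ followed by an isomorphism $\theta(K)\cong\mathbb Z_p$. If $\theta|_K=1$, then by (P2) there is a nonzero homomorphism $K\to\mathbb Z_p$; its image is isomorphic to $\mathbb Z_p$, and we let $\lambda$ be the resulting surjection. Choose $x$ with $\lambda(x)=1$. Since $\lambda\bmod p$ does not vanish on $x$, $x\notin\Phi(K)$; complete it to a generating pair $x,h'$ and put $h=h'x^{-\lambda(h')}$. Then $K=\overline{\langle x,h\rangle}$, $\lambda(h)=0$, and in both cases $\theta(h)=1$.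

**Step 3: with $L_n=\lambda^{-1}(p^n\mathbb Z_p)$ we have $L_n=\overline{\langle x^{p^n},h\rangle}$.** This will control $\ker\lambda=\bigcap_n L_n$. It holds for $n=0$. Suppose it holds for $n$. By Schreier's method $L_{n+1}/\Phi(L_{n+1})$, which has dimension $2$ by Step 1, is spanned by $[x^{p^{n+1}}]$ and the cyclic $\mathbb F_p[L_n/L_{n+1}]$-module $W$ generated by $[h]$. The functional $p^{-n-1}\lambda\bmod p$ is $1$ on $[x^{p^{n+1}}]$ and $0$ on $W$. So $\dim W=1$. A $p$-group acts trivially on a one-dimensional $\mathbb F_p$-space, so $W$ is spanned by $[h]$, and $x^{p^{n+1}},h$ generate $L_{n+1}$.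

**Step 4: $\ker\lambda=\overline{\langle h\rangle}\cong\mathbb Z_p$.** Let $U\lhd K$ be open. For large $n$ we have $x^{p^n}\in U$, so $\ker\lambda\subseteq L_n\subseteq\overline{\langle h\rangle}U$. Intersecting over all $U$ gives $\ker\lambda\subseteq\overline{\langle h\rangle}$, and the other inclusion is clear. This group is nontrivial, since otherwise $K\cong\mathbb Z_p$ and $d(K)=1$; so it is isomorphic to $\mathbb Z_p$ by (P5).

**Step 5: the action on $\overline{\langle h\rangle}$.** This is the computation of Section 3. Write $xhx^{-1}=h^v$ with $v\in\mathbb Z_p^\times$. Since $h\notin\Phi(K)$, some $\alpha\in H^1(K)$ has $\alpha(h)=1$, and by (P2) it lifts to a cocycle $c\colon K\to\mathbb Z_p(1)$. As $\theta(h)=1$, $c$ is a homomorphism on $\overline{\langle h\rangle}$, and with $c(x^{-1})=-\theta(x)^{-1}c(x)$,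
$$v\,c(h)=c(xhx^{-1})=c(x)+\theta(x)c(h)+\theta(x)c(x^{-1})=\theta(x)c(h).$$
As $c(h)\equiv1\bmod p$ is nonzero, $v=\theta(x)$.

If $\theta|_K\ne1$, then $\ker\theta|_K=\ker\lambda=\overline{\langle h\rangle}\cong\mathbb Z_p$, and every $g\in K=\overline{\langle h\rangle}\,\overline{\langle x\rangle}$ acts on it by $\theta(g)$. If $\theta|_K=1$, then $v=1$, so $K$ is abelian; it is torsion-free with $d(K)=2$, so $K\cong\mathbb Z_p^2$. In both cases $(K,\theta|_K)$ is $\theta|_K$-abelian. $\square$

## 9. Vanishing cup product: how far restriction carries a class of $H^2$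

Now let $K$ be cup-trivial. A pro-$p$ group $K$ with $H^2(K,\mathbb F_p)=0$ has cohomological dimension $\le1$ and is free pro-$p$ (Serre, *Cohomologie galoisienne*, I.§4.2), so we want $H^2(K)=0$. Every class of $H^2(K)$ is inflated from a finite quotient $K/H$, so it dies on the open subgroup $H$. The sensible plan is to show that $H^2(K)\to H^2(H)$ is injective for every open $H$, by descending in steps of index $p$ with Proposition 2(b).

This works for a while. Let $\chi_1,\dots,\chi_d$ be a basis of $H^1(K)$ and $K_i=\ker\chi_1\cap\dots\cap\ker\chi_i$. Proposition 3(b), applied repeatedly, gives $f_{K_i}(\psi|_{K_i})=p^if_K(\psi)=0$ for all $\psi\in H^1(K)$: at the $i$-th step one uses the nonzero class $\chi_{i}|_{K_{i-1}}$, for which $f_{K_{i-1}}=0$ is already known. So Proposition 2(b) applies to each step $K_i\le K_{i-1}$, and $H^2(K)\to H^2(\Phi(K))$ is injective.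

There it stops. The next step needs a nonzero class of $H^1(\Phi(K))$ whose cup products vanish, and all classes of $H^1(K)$ restrict to $0$ on $\Phi(K)$. The gap is present already one step down: for $N=\ker\chi_1$ we have $d(N)=1+p(d-1)$, whereas the classes under control, those restricted from $K$, form a space of dimension only $d-1$. We must show that *all* of $N$ is cup-trivial, and the formulas of Sections 6 and 7 turn a value $f_N(\varphi)$ into numbers of generators without saying what it is.

**The case $p=2$, $d=2$.** Let $K=\overline{\langle x,y\rangle}$ be cup-trivial, with $\chi_1,\chi_2$ the dual basis, and $N=\ker\chi_1$. By (3), $N_0$ has basis $s=[x^2]$, $[y]$, $x[y]$. Put $X=x-1$. The class $\varepsilon=\chi_2|_N$ takes the value $0$ on $s$ and $1$ on $[y]$ and $x[y]$, and its cup products with $H^1(N)$ vanish by Proposition 3(b). Let $\eta$ be $1$ on $s$ and $0$ on the other basis vectors, and $\omega$ be $1$ on $[y]$ and $0$ on the others. Then $\varepsilon,\eta,\omega$ is a basis of $H^1(N)$, squares vanish by (P4),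 and the only undecided product is $\eta\cup\omega$.

Suppose $\eta\cup\omega\ne0$. Then $\mathrm{Ann}_N(\eta)=\langle\varepsilon,\eta\rangle$, and its annihilator in $N_0$ is the line spanned by $X[y]$. This vector is the class of the commutator $k=xyx^{-1}y^{-1}$, so we can ask what the line knows about commutators. The element $k$ lies deeper, in $V=\ker\varepsilon$. In $V_0$, let $c=[k]$ and $a=[x^2]$, and put $Y=y-1$. From
$$(xkx^{-1})\,k=x^2yx^{-2}y^{-1}=x^2\,(yx^2y^{-1})^{-1}$$
we read off $Xc=Ya$. So applying $X$ to the commutator class produces $a$, up to the operator $Y$, and $a$ lies over $s$. But $s$ is *not* on the line. If we can find inside $V_0$ a space $M$ lying over the line, stable under $X$ and $Y$, and such that $Y$ can be divided off inside $M$, then $s$ will be forced into $XN_0$, a contradiction. The next section does this for all $p$ and $d$.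

## 10. Cup-triviality passes to subgroups of index $p$

**Proposition 6.** If $K$ is cup-trivial and $N\lhd K$ has index $p$, then $N$ is cup-trivial.

*Proof.* If $d(K)\le1$, then $K\cong\mathbb Z_p$ by (P5), so $N\cong\mathbb Z_p$ and $H^2(N)=0$. Let $d=d(K)\ge2$.

**Step 1: the invariant classes on $N$.** We describe $H^1(N)^K$, since an invariance argument will soon reduce us to it. Let $N=\ker\chi_1$, $x\in K$ with $\chi_1(x)=1$, and let $X=x-1$, acting on $K$-modules. Choose $z_1,\dots,z_{d-1}\in N$ generating $K$ together with $x$. By (3),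
$$N_0=\mathbb F_ps\oplus A,\qquad s=[x^p],\qquad A=\bigoplus_j\mathbb F_p[K/N][z_j]\ \text{free}.$$
So $XN_0=XA\subseteq A$, and $s\notin XN_0$. Let $\eta\in H^1(N)$ be the functional with $\eta(s)=1$, $\eta(A)=0$. It is $K$-invariant, because $s$ is fixed and $A$ is stable. The space $(XN_0)^\perp=H^1(N)^K$ has dimension $\dim N_0-\dim XN_0=\dim\ker(X|_{N_0})=1+(d-1)=d$. It contains $\mathrm{res}\,H^1(K)$, which has dimension $d-1$ (the kernel of $\mathrm{res}$ is $\langle\chi_1\rangle$) and vanishes on $s$, as $\psi(x^p)=p\psi(x)=0$. It also contains $\eta$, which does not vanish on $s$. Therefore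
$$(XN_0)^\perp=\mathrm{res}\,H^1(K)+\mathbb F_p\eta.\tag{4}$$

**Step 2: choice of a bad class $\varphi$.** Let $Z=\{\varphi\in H^1(N):\varphi\cup H^1(N)=0\}$, which is $K$-stable. By Proposition 3(b) for $(K,\chi_1)$, $f_N(\psi|_N)=p\,f_K(\psi)=0$, so $\mathrm{res}\,H^1(K)\subseteq Z$. We assume $Z\ne H^1(N)$ and look for a contradiction. If $\eta\notin Z$, put $\varphi=\eta$. If $\eta\in Z$, choose $\varphi\notin Z$ whose image in $H^1(N)/Z\ne0$ is fixed by the $p$-group $K/N$. In both cases
$$g\varphi-\varphi\in Z\quad(g\in K),\qquad \mathrm{Ann}_N(\varphi)\supseteq\mathrm{res}\,H^1(K)+\mathbb F_p\eta.\tag{5}$$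
In the second relation, $\mathrm{res}\,H^1(K)\subseteq Z$ is clear; for $\eta$ we use $\eta\cup\eta=0$ from (P4) in the first case and $\eta\in Z$ in the second.

**Step 3: the space $M_N$, and a commutator direction in it.** Put $f=f_N(\varphi)\ge1$ and $M_N=\mathrm{Ann}_N(\varphi)^\perp\subseteq N_0$. Then $\dim M_N=f$, and $M_N\subseteq XN_0$ by (4) and (5). Moreover $M_N$ is $K$-stable: if $\varphi\cup\psi=0$, then
$$\varphi\cup g\psi=g(\varphi\cup\psi)-(g\varphi-\varphi)\cup g\psi=0,$$
so $\mathrm{Ann}_N(\varphi)$ is $K$-stable, and so is its annihilator. Since $x$ acts on $M_N\neq0$ through a $p$-group, there is $0\ne\bar w\in M_N$ with $X\bar w=0$. As $\bar w\in XN_0\subseteq A$ and $A$ is free over $\mathbb F_p[K/N]=\mathbb F_p[X]/(X^p)$, we have $\bar w\in X^{p-1}A$, so $\bar w=X^{p-1}\sum_j\beta_j[z_j]$ with $\beta_j\in\mathbb F_p$ not all $0$. Let $y=\prod_jz_j^{\beta_j}\in N$, with integer representatives of the $\beta_j$. Then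
$$\bar w=X^{p-1}[y],$$
and the images of $x,y$ in $K_0$ are linearly independent.

**Step 4: descent to $V$.** Here we bring in everything known about the well-behaved class $\varepsilon$ below. Choose $\chi_2\in H^1(K)$ with $\chi_2(x)=0$, $\chi_2(y)=1$. Put $\varepsilon=\chi_2|_N$, $V=\ker\varepsilon=\ker\chi_1\cap\ker\chi_2$ and $Y=y-1$. Then $V\lhd K$, $K/V\cong C_p^2$, $\varepsilon\ne0$, and $\varepsilon\in\mathrm{res}\,H^1(K)\subseteq Z$, so $f_N(\varepsilon)=0$. Hence:

1. By Proposition 3(b) for $(N,\varepsilon)$, $f_V(\psi|_V)=p\,f_N(\psi)$ for all $\psi\in H^1(N)$. So $f_V(\varphi|_V)=pf$, and $\psi|_V\cup H^1(V)=0$ for $\psi\in Z$.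
2. By Proposition 2(b) for $(N,\varepsilon)$, $H^2(N)\to H^2(V)$ is injective.
3. By Lemma 4 for $(N,\varepsilon)$, with $y$ in the role of $x$, $V_0=V/\Phi(V)$ is the direct sum of $\mathbb F_pb$, where $b=[y^p]$ is fixed by $N$, and a free $\mathbb F_p[N/V]$-module of rank $d(N)-1$.

We draw two consequences of fact 3. First,
$$\ker(V_0\to N_0)=\mathbb F_pb+YV_0.\tag{6}$$
The kernel contains the right side, since $y^p\in\Phi(N)$ and $N$ acts trivially on $N_0$. The codimension of the right side in $V_0$ is $d(N)-1$. The image of $V_0\to N_0$ is $V/\Phi(N)$, of dimension $d(N)-1$ as well. Second, $\ker(Y|_{V_0})=\mathbb F_pb+Y^{p-1}V_0$, which by (6) maps to $0$ in $N_0$.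

**Step 5: a $K$-stable space $M\subseteq V_0$ over $M_N$.** Let $U=\mathrm{Ann}_V(\varphi|_V)$ and $M=U^\perp\subseteq V_0$, so $\dim M=f_V(\varphi|_V)=pf$. For $g\in K$ and $u\in U$,
$$\varphi|_V\cup gu=g(\varphi|_V\cup u)-(g\varphi-\varphi)|_V\cup gu=0,$$
where the last term vanishes by fact 1, since $g\varphi-\varphi\in Z$. So $U$ and $M$ are $K$-stable. A class $\psi\in H^1(N)$ kills the image of $M$ in $N_0$ if and only if $\psi|_V\in M^\perp=U$, that is, $(\varphi\cup\psi)|_V=0$; by fact 2 this means $\psi\in\mathrm{Ann}_N(\varphi)$. Hence the image of $M$ in $N_0$ is $\mathrm{Ann}_N(\varphi)^\perp=M_N$.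

**Step 6: $M\cap\ker(V_0\to N_0)=YM$.** This is what allows us to divide by $Y$ inside $M$. The inclusion $\supseteq$ is clear, as $M$ is stable and $N$ acts trivially on $N_0$. For $\subseteq$, let $m_1,\dots,m_f\in M$ lift a basis of $M_N$. The module $V_0/\mathbb F_pb$ is free over the local ring $R=\mathbb F_p[N/V]$, whose maximal ideal is $(Y)$. The images of the $m_i$ are linearly independent modulo $Y$, because $V_0/(\mathbb F_pb+YV_0)$ embeds in $N_0$ by (6). By Nakayama they are part of an $R$-basis of $V_0/\mathbb F_pb$, so they generate there a free module of dimension $pf$. Hence $\sum_iRm_i\subseteq M$ has dimension at least $pf=\dim M$; being generated by $f$ elements, it has dimension at most $pf$. So $M=\bigoplus_iRm_i$ is free. If $\sum_ia_im_i$ with $a_i\in R$ maps to $0$ in $N_0$, where $N$ acts trivially and the images of the $m_i$ are independent, then every $a_i$ has augmentation $0$. So $a_i\in(Y)$, and $\sum_ia_im_i\in YM$.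

**Step 7: two commutator identities in $V_0$.** They relate the class of $[x,y]$ to those of $x^p$ and $y^p$. Put $k=xyx^{-1}y^{-1}$, which lies in $V$ because $K/V$ is abelian, and let $c=[k]$, $a=[x^p]$, $b=[y^p]$ in $V_0$; note $x^p\in V$. $K$ acts on $V_0$ through the abelian group $K/V$, so $X$ and $Y$ commute on $V_0$. Starting from $xyx^{-1}=ky$ one finds by induction
$$x^pyx^{-p}y^{-1}=(x^{p-1}kx^{-(p-1)})\cdots(xkx^{-1})\,k,$$
$$xy^px^{-1}y^{-p}=(ky)^py^{-p}=k\,(yky^{-1})\cdots(y^{p-1}ky^{-(p-1)}).$$
In $\mathbb F_p[t]$ we have $1+t+\dots+t^{p-1}=(t-1)^{p-1}$, so the right sides have classes $X^{p-1}c$ and $Y^{p-1}c$. The first left side is also $x^p(yx^py^{-1})^{-1}$, with class $a-ya=-Ya$; the second has class $xb-b=Xb$. Therefore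
$$X^{p-1}c=-Ya,\qquad Xb=Y^{p-1}c.\tag{7}$$

**Step 8: the contradiction.** We lift $\bar w$ to $M$, apply $X$, and divide by $Y$. As $y\in N$, the image of $c$ in $N_0$ is $x[y]-[y]=X[y]$. So $X^{p-2}c$ maps to $X^{p-1}[y]=\bar w$. By Step 5 there is $w\in M$ lifting $\bar w$, and by (6)
$$w=X^{p-2}c+Yh+\gamma b\qquad\text{with }h\in V_0,\ \gamma\in\mathbb F_p.$$
By (7),
$$Xw=X^{p-1}c+YXh+\gamma Xb=Y\left(-a+Xh+\gamma Y^{p-2}c\right).$$
Now $Xw\in M$ maps to $X\bar w=0$, so Step 6 gives $Xw=Ym$ with $m\in M$. Hence $m-(-a+Xh+\gamma Y^{p-2}c)$ lies in $\ker(Y|_{V_0})$, and so maps to $0$ in $N_0$ by Step 4. Denoting images in $N_0$ by bars, and noting $\bar a=[x^p]=s$,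
$$\bar m=-s+X\bar h+\gamma\,\overline{Y^{p-2}c}.$$
The last term is $0$ if $p\ge3$, because $Y$ acts as $0$ on $N_0$; it is $\gamma X[y]$ if $p=2$. In either case $\bar m\in-s+XN_0$. But $\bar m\in M_N\subseteq XN_0$ by Step 3. So $s\in XN_0$, which contradicts Step 1. Hence $Z=H^1(N)$, that is, $N$ is cup-trivial. $\square$

## 11. Freeness, the alternative, and the two-generator classification

**Proof of Theorem A.** With Proposition 6 the plan of Section 9 goes through. Let $K$ be cup-trivial. Every open subgroup $H$ of the pro-$p$ group $K$ is the last term of a chain starting at $K$ in which each term is normal of index $p$ in the preceding one. By Proposition 6 all groups in the chain are cup-trivial, so Proposition 2(b) applies to each step, and $H^2(K)\to H^2(H)$ is injective. Every class of $H^2(K)$ is inflated from some finite quotient $K/H$, so it restricts to $0$ on $H$ and is therefore $0$. Hence $H^2(K,\mathbb F_p)=0$, so $K$ has cohomological dimension $\le1$ and is free pro-$p$ (Serre, *Cohomologie galoisienne*, I.§4.2). $\square$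

**Proof of Theorem B.** Let $K=\overline{\langle g,h\rangle}$, so $d(K)\le2$. If $d(K)\le1$, use (P5). If $d(K)=2$ and $K$ is cup-trivial, then $K$ is free by Theorem A. If $d(K)=2$ and $K$ is not cup-trivial, then $(K,\theta|_K)$ is $\theta|_K$-abelian by Proposition 5. $\square$

**Proof of Theorem C.** Section 5 deduced it from Theorem B. In particular, if $(G,\theta)$ is torsion-free, 1-smooth and not $\theta$-abelian, then $G$ contains a closed free pro-$p$ group of rank 2, and the question of Section 2 has a positive answer. $\square$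

**Proof of Theorem D.** Let $(K,\theta)$ be torsion-free with $K$ generated by 2 elements. If it is 1-smooth, Theorem B with $G=K$ shows that $K$ is free or $(K,\theta)$ is $\theta$-abelian. The converse is Lemma 1.

Now let $(K,\theta)$ be torsion-free and 1-smooth with $K$ finitely generated. If $K$ is free, then $H^2(K,\mathbb F_p)=0$ and the cup product vanishes. If the cup product vanishes, then $K$ is free by Theorem A with $G=K$. $\square$
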